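# Opaque ideals of regular inclusions with nuclear quotient

## 1. Elements that vanish at every point of $X$

A function that vanishes at every point is zero. These notes concern a noncommutative version of this sentence, and the first guess is that it stays true. We fix the words, state the guess, and test it.

**Definition (inclusion, normalizer, regularity).** An *inclusion* $(\mathcal B,\mathcal A)$ is a unital C\*-algebra $\mathcal B$ with a C\*-subalgebra $\mathcal A\subseteq\mathcal B$ containing the unit of $\mathcal B$. A *normalizer* is an element $v\in\mathcal B$ with $v\mathcal Av^*\cup v^*\mathcal Av\subseteq\mathcal A$. The inclusion is *regular* if the normalizers have dense linear span in $\mathcal B$.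

Products and adjoints of normalizers are normalizers. If $\mathcal A$ is abelian, its elements are normalizers. Since $1\in\mathcal A$, a normalizer $v$ has $v^*v,vv^*\in\mathcal A$. For example, in $M_n$ with $\mathcal A=D_n$ the diagonal matrices, each matrix unit $e_{ij}$ is a normalizer, so $(M_n,D_n)$ is regular. At the other extreme, for $\mathcal A=\mathbb C1$ every unitary is a normalizer, and unitaries span, so $(\mathcal B,\mathbb C1)$ is regular for every unital $\mathcal B$.

From now on $(\mathcal B,\mathcal A)$ is a regular inclusion with $\mathcal A$ abelian, $X$ is the spectrum of $\mathcal A$, and $\mathcal A=C(X)$. For $x\in X$ let $J_x=\{f\in\mathcal A:f(x)=0\}$, and let $J_x\mathcal B$ be the closed linear span of the products $ab$, $a\in J_x$, $b\in\mathcal B$. By Cohen–Hewitt factorization every element of $J_x\mathcal B$ is itself a single product $ab$ of this kind.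

**Definition (opaque ideal).** $\Delta=\bigcap_{x\in X}J_x\mathcal B.$

We use three facts: $\Delta$ is a closed two-sided ideal; $\Delta=\bigcap_x\mathcal BJ_x$; and $\Delta\cap\mathcal A=\{0\}$. Short proofs are in Section 4.

**The first guess.** Membership $b\in J_x\mathcal B$ says that "the row of $b$ at $x$ is zero". A matrix all of whose rows vanish is zero, so one guesses that $\Delta=\{0\}$, always.

*Test 1: $X$ finite.* Let $e_x$ be the minimal projections of $\mathcal A$. Then $J_x\mathcal B=(1-e_x)\mathcal B$, so $b\in\Delta$ gives $e_xb=0$ for all $x$, and $b=\sum_xe_xb=0$. This covers $(M_n,D_n)$ and $(\mathcal B,\mathbb C1)$.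

*Test 2: $\mathcal B$ abelian.* Write $\mathcal B=C(Y)$; the inclusion is dual to a surjection $p:Y\to X$. Elements of $J_x\mathcal B$ vanish on $p^{-1}(x)$, and these fibers cover $Y$. So $\Delta=\{0\}$.

*Test 3: a faithful conditional expectation $\mathbb E:\mathcal B\to\mathcal A$ exists.* If $b=ac$ with $a\in J_x$, then $\mathbb E(b)=a\,\mathbb E(c)$ vanishes at $x$. So $\mathbb E$ vanishes on $\Delta$. For $b\in\Delta$ we have $b^*b\in\Delta$, hence $\mathbb E(b^*b)=0$ and $b=0$. This covers the reduced crossed products $C(X)\rtimes_r\Gamma$ by discrete groups.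

The guess passes three tests, and yet it is wrong in general. It becomes right under a finiteness condition.

**Nuclearity.** A C\*-algebra $D$ is *nuclear* if for all finite $F\subseteq D$ and $\varepsilon>0$ there are contractive completely positive (c.p.) maps $D\xrightarrow{\varphi}M_n\xrightarrow{\psi}D$ with $\|\psi\varphi(d)-d\|<\varepsilon$ for $d\in F$. Abelian C\*-algebras, matrix algebras and the compact operators are nuclear. We use the following textbook facts. Quotients of nuclear C\*-algebras are nuclear (Choi–Effros). The bidual of a nuclear C\*-algebra is an injective von Neumann algebra (Choi–Effros); a von Neumann algebra $M\subseteq B(K)$ is *injective* if there is a norm-one projection $B(K)\to M$, this does not depend on the faithful normal representation of $M$, and it passes to direct summands. A norm-one projection onto $M$ is unital, c.p. and $M$-bimodular (Tomiyama).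

The question, from Ruy Exel, David R. Pitts and Vrej Zarikian, "Exotic Ideals in Free Transformation Group $C^*$-Algebras", arXiv:2109.06293 (2021), is whether $\Delta=\{0\}$ whenever $\mathcal B$ is nuclear. The answer is yes.

**Theorem 1.** Let $(\mathcal B,\mathcal A)$ be a regular inclusion with $\mathcal A$ abelian, with opaque ideal $\Delta$. If $\mathcal B/\Delta$ is nuclear, then $\Delta=\{0\}$. In particular $\Delta=\{0\}$ whenever $\mathcal B$ is nuclear.

The second sentence follows from the first because quotients of nuclear C\*-algebras are nuclear. There are two complements; Theorem 1 does not depend on them. No separability is assumed in Theorem 1 or Corollary 2.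

**Corollary 2.** Let $(\mathcal B,\mathcal A)$ be as above with $\mathcal B$ nuclear. For every closed two-sided ideal $I\subseteq\mathcal B$:
(a) $I=\bigcap_{x\in X}(I+J_x\mathcal B)$;
(b) $I$ is the intersection of the kernels of the irreducible representations of $\mathcal B$ that annihilate $I$ and in which $\mathcal A$ is diagonalizable (the Hilbert space is the closed span of joint eigenvectors of $\mathcal A$).

**Proposition 3.** Nuclearity cannot be weakened to exactness. There is a separable regular inclusion $(\mathcal B,C(\mathbb T^2))$ with $\mathcal B$ a subalgebra of a nuclear C\*-algebra (so $\mathcal B$ is exact) and $\Delta\neq\{0\}$.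

## 2. Compact operators in the opaque ideal: $SL_2(\mathbb Z)$ on the torus

Here is the proof of Proposition 3. It shows what the hypothesis of Theorem 1 must exclude.

Let $\Gamma=SL_2(\mathbb Z)$ act by automorphisms on $\mathbb T^2$, with Koopman representation $\kappa(g)\xi=\xi\circ g^{-1}$ on $L^2(\mathbb T^2)$. Let $\mathcal A=C(\mathbb T^2)$ act by multiplication and put $\mathcal B=C^*(\mathcal A,\kappa(\Gamma))$, a separable C\*-algebra. Since $\kappa(g)\mathcal A\kappa(g)^*=\mathcal A$, the products $a\kappa(g)$ are normalizers, and their span is a dense $*$-algebra. So $(\mathcal B,\mathcal A)$ is regular.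

**Step 1: $\mathcal B$ contains the algebra $\mathbb K$ of compact operators.** The purpose is to produce one rank-one projection by a spectral gap. Under Fourier transform, $\kappa$ becomes the permutation representation on $\ell^2(\mathbb Z^2)$ in which $g$ moves $n$ to $(g^{-1})^{T}n$. Hence on $L^2_0=\mathbf 1^\perp$ it is the direct sum of the representations $\ell^2(\Gamma/\Gamma_n)$ over the nonzero orbits in $\mathbb Z^2$. A nonzero $n$ is a multiple of a primitive vector with the same stabilizer, and $\Gamma$ is transitive on primitive vectors. So $\Gamma_n$ is conjugate to the upper unipotent group or its transpose; it is infinite cyclic, hence amenable. Therefore the trivial representation of $\Gamma_n$ is weakly contained in $\lambda_{\Gamma_n}$, and inducing shows that $\ell^2(\Gamma/\Gamma_n)$ is weakly contained in $\lambda_\Gamma$. So $\kappa|_{L^2_0}$ is weakly contained in $\lambda_\Gamma$.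

Let $S\ni e$ be a finite symmetric generating set and $h=|S|^{-1}\sum_{s\in S}s$. As $\Gamma$ is not amenable, Kesten's theorem gives $\|\lambda_\Gamma(h)\|<1$. Hence $\|\kappa(h)|_{L^2_0}\|<1$, while $\kappa(h)\mathbf 1=\mathbf 1$. So $\kappa(h)^j$ converges in norm to the projection $p$ onto $\mathbb C\mathbf 1$, and $p\in\mathcal B$. The rank-one operators $apa'$ with $a,a'\in\mathcal A$ span a dense subspace of $\mathbb K$, because $C(\mathbb T^2)$ is dense in $L^2(\mathbb T^2)$. So $\mathbb K\subseteq\mathcal B$.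

**Step 2: $\mathbb K\subseteq\Delta$.** We show that a compact operator has no row at a point. Given $x$, choose $f_j\in C(\mathbb T^2)$ with $0\le f_j\le1$, $f_j(x)=1$, and supports shrinking to $\{x\}$. Haar measure has no atoms, so $f_j\to0$ strongly, and $\|f_jk\|\to0$ for $k\in\mathbb K$. Thus $k=\lim(1-f_j)k\in J_x\mathcal B$. As $x$ was arbitrary, $\mathbb K\subseteq\Delta$ and $\Delta\ne\{0\}$.

**Step 3: $\mathcal B$ embeds in a nuclear C\*-algebra.** We enlarge $\mathcal B$ by functions that record directions at infinity in $\mathbb Z^2$. On $\ell^2(\mathbb Z^2)$ the characters in $C(\mathbb T^2)$ act as translations, so $\mathcal B$ is generated by the permutation unitaries of the affine action of $G=\mathbb Z^2\rtimes\Gamma$ on $\mathbb Z^2$. Let $\mathcal C\subseteq\ell^\infty(\mathbb Z^2)$ be $c_0(\mathbb Z^2)$ plus the functions $n\mapsto\varphi([n])$ ($n\neq0$; value $0$ at $n=0$), where $\varphi\in C(\mathbb P^1(\mathbb R))$ and $[n]$ is the line through $n$. As the sum of a closed ideal of $\ell^\infty(\mathbb Z^2)$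 and a C\*-subalgebra, $\mathcal C$ is a C\*-algebra. It is $\Gamma$-invariant, since $\Gamma$ acts on lines. A translation changes the direction $[n]$ by an amount tending to $0$ as $|n|\to\infty$, so by uniform continuity it changes $\varphi([n])$ by an element of $c_0$. Hence $\mathcal C$ is $G$-invariant. Moreover $\mathcal C/c_0\cong C(\mathbb P^1(\mathbb R))$: if $\varphi([n])\to0$ as $|n|\to\infty$, then $\varphi$ vanishes at each rational direction, because such a direction contains infinitely many lattice points, and rational directions are dense. On this quotient $G$ acts through $\Gamma$.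

Let $\mathcal E=C^*(\mathcal C,G)\supseteq\mathcal B$. It contains $c_0(\mathbb Z^2)$ and a transitive group of permutations, hence all matrix units, hence $\mathbb K$. In $\mathcal E/\mathbb K$ the image of $\mathcal C$ is a quotient of $\mathcal C/c_0$. So $\mathcal E/\mathbb K$ is a quotient of the full crossed product
$$C(\mathbb P^1(\mathbb R))\rtimes G\;\cong\; C(\mathbb P^1(\mathbb R)\times\mathbb T^2)\rtimes\Gamma ,$$
where the isomorphism holds since $\mathbb Z^2$ acts trivially on $\mathbb P^1(\mathbb R)$. The space $\mathbb P^1(\mathbb R)$ is $SL_2(\mathbb R)$ modulo a closed amenable subgroup, and $\Gamma$ is closed in $SL_2(\mathbb R)$. So the $\Gamma$-action on $\mathbb P^1(\mathbb R)$ is topologically amenable (Anantharaman-Delaroche–Renault, *Amenable Groupoids*). Hence so is the action on $\mathbb P^1(\mathbb R)\times\mathbb T^2$, which maps equivariantly onto $\mathbb P^1(\mathbb R)$. The crossed product is therefore nuclear (Anantharaman-Delaroche 1987). So its quotient $\mathcal E/\mathbb K$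 is nuclear, and $\mathcal E$, an extension of a nuclear algebra by $\mathbb K$, is nuclear. The subalgebra $\mathcal B\subseteq\mathcal E$ is exact, and $\Delta\neq\{0\}$. $\square$

By Theorem 1, $\mathcal B/\Delta$ is not nuclear in this example.

## 3. Cutting into small pieces, expectations, and Følner isometries

**Cutting by a partition of $X$.** Let $b\in\Delta$, let $\varepsilon>0$, and represent $\mathcal B$ faithfully by $\pi$. If $b=ac$ with $a\in J_x$, then $\pi(b)$ is small on the left near $x$: $\|1_C\pi(b)\|\le\varepsilon$ for a Borel set $C$ on which $|a|\le\varepsilon/(\|c\|+1)$. By compactness $X$ is a finite disjoint union of Borel sets $C_1,\dots,C_r$ with $\|1_{C_j}\pi(b)\|\le\varepsilon$. Then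
$$\|\pi(b)\xi\|^2=\sum_{j=1}^r\|1_{C_j}\pi(b)\xi\|^2\le r\,\varepsilon^2\|\xi\|^2 .$$
The argument stops here, because $r$ grows as $\varepsilon\to0$. If $1_{C_j}\pi(b)\xi$ were $1_{C_j}\pi(b)\xi_j$ with mutually orthogonal $\xi_j$ of total squared norm $\|\xi\|^2$, the bound would be $\varepsilon^2\|\xi\|^2$. The pieces are orthogonal on the left but not on the right. The compact operators of Section 2 show that this cannot be repaired without a hypothesis.

**Looking for an expectation.** Test 3 suggests building an expectation $\mathcal B\to\mathcal A$. There may be none, even for nuclear $\mathcal B$. Let $\mathcal B=C[0,1]$ and $\mathcal A=\{f:f(0)=f(1)\}$, so $X$ is a circle. All unitaries of $\mathcal B$ normalize $\mathcal A$, so the inclusion is regular. Suppose $\mathbb E:\mathcal B\to\mathcal A$ is a conditional expectation. If $a\in\mathcal A$ is supported in a compact subset of $(0,1)$, then $af\in\mathcal A$ and $a\,\mathbb E(f)=\mathbb E(af)=af$. So $\mathbb E(f)=f$ on $(0,1)$, and by continuity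 on $[0,1]$. For $f(t)=t$ this is not in $\mathcal A$, a contradiction. The obstruction is that $\mathcal B$ has more room than $\mathcal A$ above the point $0\sim1$ of the circle. The target of the expectation must be larger than $\mathcal A$ and must keep such "isotropy".

**Doubling the variable.** The way past both points is to let $\mathcal B$ act on a space of pairs $(x,y)$ of points in the same orbit under the normalizers. The algebra acts on the variable $x$ and leaves $y$ alone. Functions of $y$ commute with the algebra, and on the diagonal they agree with functions of $x$. So on the diagonal the pieces above become orthogonal on both sides, and $\Delta$ is killed. The price is that we have replaced $\pi$ by a new representation $\sigma$, and must show that $\sigma$ is still faithful. This is where nuclearity enters.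

**A model case for the last point.** Let $\Gamma$ be a countable amenable group acting on $X$, let $\mathcal B=C(X)\rtimes\Gamma$ with unitaries $u_g$, and let $\pi$ be a representation on $H$. Let $\rho_g\delta_s=\delta_{sg^{-1}}$ on $\ell^2(\Gamma)$. Then $a\mapsto1\otimes\pi(a)$, $u_g\mapsto\rho_g\otimes\pi(u_g)$ is a covariant pair on $\ell^2(\Gamma)\otimes H$; let $\sigma$ be the resulting representation. For finite $F\subseteq\Gamma$ the isometry $V_Fh=|F|^{-1/2}1_F\otimes h$ satisfies
$$V_F^*\,\sigma(au_g)\,V_F=\frac{|F\cap Fg^{-1}|}{|F|}\,\pi(au_g).$$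
Along a Følner sequence the scalar tends to $1$. So $\|\pi(b)\|\le\|\sigma(b)\|$. In the general case there is no group. The densities $|F|^{-1}1_F$ will be replaced by measurable families of densities on orbits, obtained from an invariant mean, and the mean comes from injectivity of $\sigma(\mathcal B)''$. The projection belonging to injectivity must be used on the space of $\sigma$: functions of pairs $(x,y)$ act there, and not on the space of $\pi$.

## 4. Partial homeomorphisms attached to normalizers

Normalizers replace group elements, so we first let them act on $X$. For a normalizer $v$ put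
$$\mathrm{dom}\,v=\{x:(v^*v)(x)>0\},\qquad \mathrm{ran}\,v=\{x:(vv^*)(x)>0\}=\mathrm{dom}\,v^*,$$
two open sets. In $(M_n,D_n)$, $\mathrm{dom}\,e_{ij}=\{j\}$, $\mathrm{ran}\,e_{ij}=\{i\}$, and the map below sends $j$ to $i$.

**Lemma 4.** There is a homeomorphism $\beta_v:\mathrm{dom}\,v\to\mathrm{ran}\,v$ with inverse $\beta_{v^*}$ such that for $f\in C(X)$
$$v^*fv=(f\circ\beta_v)\,v^*v\ \text{ on }\mathrm{dom}\,v,\qquad v^*fv=0\ \text{ elsewhere}.\tag{1}$$
For normalizers $v,w$: $\mathrm{dom}(vw)=\{x\in\mathrm{dom}\,w:\beta_w(x)\in\mathrm{dom}\,v\}$, and $\beta_{vw}=\beta_v\beta_w$ there. For $a\in\mathcal A$, $\mathrm{dom}\,a=\{a\ne0\}$ and $\beta_a=\mathrm{id}$ on it.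

*Proof.* Fix $x\in\mathrm{dom}\,v$, put $h=vv^*$ and $\varphi(f)=(v^*fv)(x)/(v^*v)(x)$. Since $\mathcal A$ is abelian, $v^*fv\,v^*gv=v^*fhgv=v^*fghv$, so
$$\varphi(f)\varphi(g)=\frac{\varphi(fgh)}{(v^*v)(x)}.$$
With $g=1$ this reads $\varphi(f)=\varphi(fh)/(v^*v)(x)$. Replacing $f$ by $fg$ gives $\varphi(fg)=\varphi(fgh)/(v^*v)(x)=\varphi(f)\varphi(g)$. So $\varphi$ is a character, that is, evaluation at a point $\beta_v(x)$. Also $h(\beta_v(x))=\varphi(h)=(v^*vv^*v)(x)/(v^*v)(x)=(v^*v)(x)>0$, so $\beta_v(x)\in\mathrm{ran}\,v$. For $f\ge0$ we have $0\le v^*fv\le\|f\|v^*v$, which vanishes off $\mathrm{dom}\,v$. This proves (1).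

On $\mathrm{dom}\,v$ the function $f\circ\beta_v=(v^*fv)/(v^*v)$ is continuous for each $f\in C(X)$, so $\beta_v$ is continuous. Next, $(vw)^*f(vw)=w^*(v^*fv)w$. With $f=1$, (1) for $w$ gives the formula for $\mathrm{dom}(vw)$. For $x$ in this set,
$$\big(w^*(v^*fv)w\big)(x)=f(\beta_v\beta_w(x))\,(v^*v)(\beta_w(x))\,(w^*w)(x)=f(\beta_v\beta_w(x))\,\big((vw)^*(vw)\big)(x),$$
so $\beta_{vw}=\beta_v\beta_w$. For $a\in\mathcal A$, $a^*fa=f\,a^*a$ gives $\beta_a=\mathrm{id}$. Applying these two statements to $v^*v$ and $vv^*$ gives $\beta_{v^*}\beta_v=\mathrm{id}$ on $\mathrm{dom}\,v$ and $\beta_v\beta_{v^*}=\mathrm{id}$ on $\mathrm{ran}\,v$. $\square$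

**Lemma 5.** $\Delta$ is a closed two-sided ideal, $\Delta=\bigcap_x\mathcal BJ_x$, and $\Delta\cap\mathcal A=\{0\}$.

*Proof.* $\Delta$ is a closed right ideal by definition. First an observation: if $z\in\mathcal B$ and $zz^*\in J_y$, then $z=\lim_n(zz^*)^{1/n}z\in J_y\mathcal B$, because $\|z-(zz^*)^{1/n}z\|^2=\|(1-(zz^*)^{1/n})^2zz^*\|\to0$. Now let $b\in\Delta$, $v$ a normalizer, $y\in X$. If $y\notin\mathrm{ran}\,v$, then $vv^*\in J_y$, so $v\in J_y\mathcal B$ and $vb\in J_y\mathcal B$. If $y=\beta_v(x)$, write $b=ac$ with $a\in J_x$. By (1) for $v^*$, $(va)(va)^*=v|a|^2v^*$ takes at $y$ the value $|a(x)|^2(vv^*)(y)=0$. So $va\in J_y\mathcal B$ and $vb=vac\in J_y\mathcal B$. Hence $vb\in\Delta$, and by regularity $\Delta$ is a left ideal. A closed two-sided ideal is self-adjoint, so $\Delta=\Delta^*=\bigcap_x(J_x\mathcal B)^*=\bigcap_x\mathcal BJ_x$. Finally let $a\in\Delta\cap\mathcal A$ and write $a=a'c$ with $a'\in J_x$. For $f\in C(X)$ with $0\le f\le1$, $f(x)=1$ and support near $x$, $|a(x)|\le\|fa\|\le\|fa'\|\|c\|$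 is arbitrarily small. So $a(x)=0$ for every $x$. $\square$

## 5. Passing to separable algebras

Measure theory on $X$ and on orbits will need countability, so we cut down to a separable subinclusion. Two things must survive: an element of $\Delta$ must stay in the smaller opaque ideal, and the quotient must stay nuclear.

**Lemma 6.** For each $b\in\Delta$ there is a countable $G_b\subseteq\mathcal A$ such that, for any regular inclusion $(\mathcal B_0,\mathcal A_0)$ with $1\in\mathcal A_0\subseteq\mathcal A$, $\mathcal B_0\subseteq\mathcal B$, $G_b\subseteq\mathcal A_0$ and $b\in\mathcal B_0$, we have $b\in\Delta(\mathcal B_0,\mathcal A_0)$.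

*Proof.* Fix $j\in\mathbb N$. For $x\in X$ write $b=ac$ with $a\in J_x$, and choose $g_x\in C(X)$ with $0\le g_x\le1$, $g_x(x)=1$, supported where $|a|<1/(j(\|c\|+1))$. Then $\|g_xb\|\le1/j$. Finitely many of the sets $\{g_x>1/2\}$ cover $X$. Let $G_b$ consist of these finitely many functions, for all $j$.

Let $x_0$ be a character of $\mathcal A_0$; it extends to some $x\in X$. For each $j$ there is $g\in G_b$ with $\|gb\|\le1/j$ and $x_0(g)=g(x)>1/2$. Put $e=\min(2g,1)\in\mathcal A_0$. Then $x_0(e)=1$ and $\|eb\|^2=\|b^*e^2b\|\le4\|b^*g^2b\|\le4/j^2$. Since $(1-e)b\in J_{x_0}\mathcal B_0$ and this space is closed, $j\to\infty$ gives $b\in J_{x_0}\mathcal B_0$. $\square$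

**Lemma 7.** If Theorem 1 holds for separable $\mathcal B$, it holds in general.

*Proof.* Let $\mathcal B/\Delta$ be nuclear, $q:\mathcal B\to\mathcal B/\Delta$ the quotient map, and $b_0\in\Delta$. We construct a countable $*$-subalgebra $\mathcal S\subseteq\mathcal B$ over $\mathbb Q[i]$ containing $1,b_0$ such that:

1. for $b\in\mathcal S$, $j\in\mathbb N$ there is a complex linear combination of normalizers of $\mathcal A$, these normalizers lying in $\mathcal S$, at distance $<1/j$ from $b$;
2. for $b\in\mathcal S$, $j\in\mathbb N$ there is $d\in\mathcal S\cap\Delta$ with $\|b-d\|\le\mathrm{dist}(b,\Delta)+1/j$;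
3. $G_d\subseteq\mathcal S$ for each $d\in\mathcal S\cap\Delta$;
4. for each finite $F\subseteq\mathcal S$ and $j\in\mathbb N$ there are contractive c.p. maps $\mathcal B/\Delta\xrightarrow{\varphi}M_n\xrightarrow{\psi}\mathcal B/\Delta$ with $\|\psi\varphi(q(b))-q(b)\|<1/j$ for $b\in F$ and $\psi(e_{kl})\in q(\mathcal S)$ for all $k,l$.

Let $\mathcal S_0$ be the $\mathbb Q[i]$-$*$-algebra generated by $1,b_0$. Given a countable $\mathcal S_i$, let $\mathcal S_{i+1}$ be the $\mathbb Q[i]$-$*$-algebra generated by $\mathcal S_i$ and the following countably many elements: for each $b\in\mathcal S_i$ and $j$, the finitely many normalizers in one linear combination as in 1 and one $d\in\Delta$ as in 2; the elements of $G_d$ for each $d\in\mathcal S_i\cap\Delta$; for each finite $F\subseteq\mathcal S_i$ and $j$, lifts to $\mathcal B$ of the $\psi(e_{kl})$ for one pair $(\varphi,\psi)$ as in 4, which exists by nuclearity of $\mathcal B/\Delta$. Then $\mathcal S=\bigcup_i\mathcal S_i$ is as required, since every finite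 subset of $\mathcal S$ lies in some $\mathcal S_i$.

Let $\mathcal B_0=\overline{\mathcal S}$ and $\mathcal A_0=\overline{\mathcal S\cap\mathcal A}$. If $v\in\mathcal S$ normalizes $\mathcal A$, then $v(\mathcal S\cap\mathcal A)v^*\subseteq\mathcal S\cap\mathcal A$, and likewise for $v^*$; so $v$ normalizes $\mathcal A_0$. With 1, $(\mathcal B_0,\mathcal A_0)$ is regular. Let $\Delta_0$ be its opaque ideal. If $x\in X$ restricts to the character $x_0$ of $\mathcal A_0$, then $J_{x_0}\mathcal B_0\subseteq J_x\mathcal B$; so $\Delta_0\subseteq\Delta\cap\mathcal B_0$. Conversely, $\mathcal S\cap\Delta$ is dense in $\mathcal B_0\cap\Delta$: if $b\in\mathcal B_0\cap\Delta$ and $s\in\mathcal S$ with $\|b-s\|\le\varepsilon$, then $\mathrm{dist}(s,\Delta)\le\varepsilon$, and 2 gives $d\in\mathcal S\cap\Delta$ with $\|s-d\|\le2\varepsilon$. By 3 and Lemma 6, $\mathcal S\cap\Delta\subseteq\Delta_0$. Hence $\Delta_0=\Delta\cap\mathcal B_0\ni b_0$, and $\mathcal B_0/\Delta_0\cong q(\mathcal B_0)$. This algebra is nuclear: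 in 4 restrict $\varphi$ to $q(\mathcal B_0)$, note that $\psi$ takes values in $q(\mathcal B_0)$, and use that $q(\mathcal S)$ is dense and the maps are contractive. By the separable case $\Delta_0=\{0\}$, so $b_0=0$. $\square$

**From now on $\mathcal B$ is separable**, so $X$ is metrizable, and $\mathcal B/\Delta$ is nuclear.

## 6. The orbit relation, enumerated by Borel pieces

Fix a faithful unital representation $\pi$ of $\mathcal B$ on a separable Hilbert space $H$. Put $\mathcal D=\pi(\mathcal A)''$. For bounded Borel $f$ on $X$, $\pi(f)\in\mathcal D$ is given by Borel functional calculus, and we write $1_C$ for $\pi(1_C)$.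

**Step 1: commutation rules.** We need to move Borel functions past normalizers. Let $\pi(v)=u_v|\pi(v)|$ be the polar decomposition. Then $|\pi(v)|=\pi((v^*v)^{1/2})$, which has support projection $1_{\mathrm{dom}\,v}$, so
$$u_v^*u_v=1_{\mathrm{dom}\,v},\quad u_vu_v^*=1_{\mathrm{ran}\,v},\quad u_{v^*}=u_v^*,\quad \pi(v)=|\pi(v^*)|\,u_v .$$
Extend functions $f\circ\beta_v$ by $0$ off $\mathrm{dom}\,v$. For $f\in C(X)$, (1) gives
$$|\pi(v)|\,u_v^*\pi(f)u_v\,|\pi(v)|=\pi(v^*fv)=|\pi(v)|\,\pi(f\circ\beta_v)\,|\pi(v)| .$$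
Both middle operators are supported on $1_{\mathrm{dom}\,v}H$, where $|\pi(v)|$ is injective with dense range. So $u_v^*\pi(f)u_v=\pi(f\circ\beta_v)$. The bounded Borel $f$ for which this holds form a linear space that contains $C(X)$ and is closed under bounded monotone sequential limits. As $X$ is metrizable, the monotone class theorem gives it for all bounded Borel $f$. Multiply on the left by $u_v$ and use that $u_vu_v^*=1_{\mathrm{ran}\,v}$ commutes with $\pi(f)$, and that $|\pi(v)|\in\mathcal D$. This yields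
$$\pi(f)u_v=u_v\pi(f\circ\beta_v),\qquad \pi(f)\pi(v)=\pi(v)\pi(f\circ\beta_v).\tag{2}$$
In particular, for Borel $C\subseteq X$ and Borel $E\subseteq\mathrm{dom}\,v$,
$$1_C\,\pi(v)=\pi(v)\,1_{\beta_v^{-1}(C)},\qquad \pi(v)1_E=1_{\beta_v(E)}\pi(v),\qquad u_v1_E=1_{\beta_v(E)}u_v .\tag{3}$$
Here $\beta_v(E)$ is Borel since $\beta_v$ is a homeomorphism between open sets; take $f=1_{\beta_v(E)}$. Let
$$\mathrm{Fix}\,v=\{x\in\mathrm{dom}\,v:\beta_v(x)=x\},$$
a relatively closed subset of an open set, hence Borel. Clearly $\mathrm{Fix}\,v^*=\mathrm{Fix}\,v$.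

**Step 2: a countable semigroup.** We choose countably many normalizers that generate everything. Let $\mathcal V=\{v_0=1,v_1,v_2,\dots\}$ be the $*$-semigroup generated by $1$, a countable dense subset of $\mathcal A$, and a countable dense subset of the set of normalizers. It is countable, closed under products and adjoints, contains a dense subset of $\mathcal A$, and has dense span in $\mathcal B$. Let $x\sim y$ if $y=\beta_v(x)$ for some $v\in\mathcal V$ with $x\in\mathrm{dom}\,v$. By Lemma 4 this is an equivalence relation.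

**Step 3: naming each $y\sim x$ by one index.** Different normalizers may send $x$ to the same $y$; we keep the first. Let
$$Y_n=\{x\in\mathrm{dom}\,v_n:\ \beta_{v_n}(x)\ne\beta_{v_m}(x)\text{ for all }m<n\text{ with }x\in\mathrm{dom}\,v_m\},\qquad t_n=\beta_{v_n}|_{Y_n}.$$
Each set $\{x\in\mathrm{dom}\,v_n\cap\mathrm{dom}\,v_m:\beta_{v_n}(x)=\beta_{v_m}(x)\}$ is relatively closed in an open set, so $Y_n$ is Borel. Also $Y_0=X$ and $t_0=\mathrm{id}$. We have $x\in Y_n$ and $t_n(x)=y$ exactly when $n$ is the least index with $x\in\mathrm{dom}\,v_n$ and $\beta_{v_n}(x)=y$. Hence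
$$\text{for }x\sim y\text{ there is a unique }n\text{ with }x\in Y_n,\ t_n(x)=y.\tag{4}$$

**Step 4: how indices change when $x$ moves and $y$ stays.** For $v\in\mathcal V$ define
$$E_{nm}(v)=\{x\in\mathrm{dom}\,v\cap Y_m:\ \beta_v(x)\in Y_n,\ t_n(\beta_v(x))=t_m(x)\}.$$
In words: the pair $(x,y)$ has index $m$, and $(\beta_v(x),y)$ has index $n$, with the same $y$. The set is Borel, being the coincidence set of two continuous maps into the metrizable space $X$ on a Borel set. If $x\in\mathrm{dom}\,v\cap Y_m$, then $\beta_v(x)\sim x\sim t_m(x)$, so by (4) exactly one $n$ occurs: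
$$\text{for fixed }m,\text{ the sets }E_{nm}(v)\ (n\ge0)\text{ partition }\mathrm{dom}\,v\cap Y_m.\tag{5}$$
Directly from the definition (put $y=\beta_v(x)$, $x=\beta_{v^*}(y)$),
$$\beta_v(E_{nm}(v))=E_{mn}(v^*).\tag{6}$$
So by (5) for $v^*$, for fixed $n$ the sets $\beta_v(E_{nm}(v))$ $(m\ge0)$ partition $\mathrm{ran}\,v\cap Y_n$. In particular the $E_{nm}(v)$ $(m\ge0)$ are disjoint.

*Example: $(M_2,D_2)$.* Let $X=\{1,2\}$, let $s$ be the flip unitary, and suppose $v_0=1$, $v_1=s$. Then $Y_0=Y_1=X$, $t_1$ is the flip, and $Y_n=\emptyset$ for $n\ge2$, since every pair is named by $0$ or $1$. For $v=s$ and $m=0$ the condition is $t_n(\beta_s(x))=x$, so $n=1$; for $m=1$ it is $t_n(\beta_s(x))=\beta_s(x)$, so $n=0$. Thus $E_{10}(s)=E_{01}(s)=X$ and $E_{00}(s)=E_{11}(s)=\emptyset$.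

*Example: $C[0,1]$ over the circle (Section 3).* Since $\mathcal B$ is abelian, $v^*fv=f\,v^*v$, so every $\beta_v$ is the identity. Hence $Y_n=\emptyset$ for $n\ge1$, and $E_{00}(v)=\mathrm{dom}\,v$.

## 7. The representation on pairs, and why it kills $\Delta$

Let $\tilde H=\bigoplus_n1_{Y_n}H$. Think of $F=(F_n)\in\tilde H$ as a section over pairs: $F_n$ at $x$ is the value at $(x,t_n(x))$. Let $P$ be the projection onto the $0$-th summand, the "diagonal", and identify $P\tilde H=1_{Y_0}H=H$. For $v\in\mathcal V$ put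
$$\sigma(v)=\big[\pi(v)1_{E_{nm}(v)}\big]_{n,m}.$$

In the example $(M_2,D_2)$ with $H=\mathbb C^2$, $\sigma(s)=\begin{pmatrix}0&s\\ s&0\end{pmatrix}$ and $\sigma(a)=\begin{pmatrix}a&0\\0&a\end{pmatrix}$ for diagonal $a$, so $P\sigma(b)P$ is the diagonal part of $b$. In the example $C[0,1]$, $\tilde H=H$ and $\sigma=\pi$: isotropy is untouched.

**Step 1: $\sigma$ is a bounded $*$-representation of the semigroup $\mathcal V$.** By (3) the $(n,m)$ entry maps into $1_{\beta_v(E_{nm}(v))}H\subseteq1_{Y_n}H$, and for fixed $n$ these ranges are mutually orthogonal. With (5),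
$$\|\sigma(v)F\|^2=\sum_{n,m}\|\pi(v)1_{E_{nm}(v)}F_m\|^2\le\|v\|^2\sum_m\sum_n\|1_{E_{nm}(v)}F_m\|^2\le\|v\|^2\|F\|^2 .$$

*Products.* By (3),
$$(\sigma(v)\sigma(w))_{nl}=\sum_m\pi(v)1_{E_{nm}(v)}\pi(w)1_{E_{ml}(w)}=\pi(vw)\sum_m1_{\beta_w^{-1}(E_{nm}(v))\cap E_{ml}(w)} .$$
These sets are disjoint in $m$ by (5) for $w$. If $x$ lies in the $m$-th set, then $x\in\mathrm{dom}(vw)\cap Y_l$, $\beta_{vw}(x)\in Y_n$ and $t_n(\beta_v\beta_w(x))=t_m(\beta_w(x))=t_l(x)$; so $x\in E_{nl}(vw)$. Conversely let $x\in E_{nl}(vw)$. Since $\beta_w(x)\sim t_l(x)$, there is a unique $m$ with $\beta_w(x)\in Y_m$ and $t_m(\beta_w(x))=t_l(x)$. Then $x\in E_{ml}(w)$, and $t_n(\beta_v(\beta_w(x)))=t_l(x)=t_m(\beta_w(x))$ says $\beta_w(x)\in E_{nm}(v)$. So the union of the sets is $E_{nl}(vw)$, and $\sigma(v)\sigma(w)=\sigma(vw)$.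

*Adjoints.* By (3) and (6), $(\pi(v)1_{E_{nm}(v)})^*=1_{E_{nm}(v)}\pi(v^*)=\pi(v^*)1_{\beta_v(E_{nm}(v))}=\pi(v^*)1_{E_{mn}(v^*)}$. So $\sigma(v)^*=\sigma(v^*)$.

**Step 2: extension to $\mathcal B$.** Linear relations among normalizers must be respected; this is not automatic. We obtain the norm bound by writing compressions of $\sigma$ as limits of c.p. maps applied to $\pi$.

**Lemma 8.** $\sigma$ extends to a unital representation of $\mathcal B$ on $\tilde H$.

*Proof.* Fix $k$ and let $\tilde H_k=\bigoplus_{n\le k}1_{Y_n}H$. Let $W:\tilde H_k\to H$, $WF=\sum_{n\le k}F_n$; then $\|W\|^2\le k+1$. The map $S_k(T)=W^*TW=[1_{Y_n}T1_{Y_m}]_{n,m\le k}$ is c.p. Let $\mathcal P_1,\mathcal P_2,\dots$ be successively refining finite Borel partitions of $X$ with diameters tending to $0$. For Borel $C\subseteq X$ let $Q_C=\mathrm{diag}(1_{t_n^{-1}(C)})_{n\le k}$ and put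
$$\theta_j(b)=\sum_{C\in\mathcal P_j}Q_C\,S_k(\pi(b))\,Q_C .$$
The $Q_C$, $C\in\mathcal P_j$, are orthogonal projections with sum $1$, so $\theta_j$ is c.p. with $\|\theta_j\|\le k+1$. By (3), for $v\in\mathcal V$,
$$\theta_j(v)_{nm}=\pi(v)\,1_{\{x\in\mathrm{dom}\,v\cap Y_m:\ \beta_v(x)\in Y_n,\ t_n(\beta_v(x))\text{ and }t_m(x)\text{ lie in the same cell of }\mathcal P_j\}} .$$
As $j$ grows these sets decrease to $E_{nm}(v)$. So $\theta_j(v)_{nm}\to\pi(v)1_{E_{nm}(v)}$ strongly. Since $\mathrm{span}\,\mathcal V$ is dense and $\|\theta_j\|\le k+1$, $\theta_j(b)$ converges strongly for every $b\in\mathcal B$, and the limit $\sigma_k$ is a c.p. map. On $\mathcal V$ its values are the compressions of $\sigma(v)$ to $\tilde H_k$. By (4), $E_{nm}(1)=\emptyset$ for $n\neq m$, and $E_{nn}(1)=Y_n$; so $\sigma(1)=1$ and $\sigma_k$ is unital, hence contractive. Therefore, for $w_i\in\mathcal V$ and scalars $c_i$,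
$$\Big\|\sum_ic_i\sigma(w_i)\Big\|=\sup_k\Big\|\sigma_k\Big(\sum_ic_iw_i\Big)\Big\|\le\Big\|\sum_ic_iw_i\Big\| .$$
So $\sigma$ is well defined and contractive on the dense $*$-algebra $\mathrm{span}\,\mathcal V$, where by Step 1 it is a unital $*$-homomorphism. It extends to $\mathcal B$. $\square$

**Step 3: diagonal operators.** We record how $\mathcal D$ sits in $\sigma(\mathcal B)''$. For $T\in\mathcal D'$ put $\iota(T)=\mathrm{diag}(T1_{Y_n})_n$. This is a normal unital $*$-homomorphism $\mathcal D'\to B(\tilde H)$ that commutes with $P$, and $P\iota(T)P=T$. For $a\in\mathcal A\cap\mathcal V$ we have $\beta_a=\mathrm{id}$, so by (4) $E_{nm}(a)=\emptyset$ for $n\ne m$ and $E_{nn}(a)=Y_n\cap\mathrm{dom}\,a$. Thus $\sigma(a)=\iota(\pi(a))$, and by density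
$$\sigma(a)=\iota(\pi(a))\quad(a\in\mathcal A),\qquad \iota(\mathcal D)\subseteq\sigma(\mathcal B)'',\tag{7}$$
the second part by normality of $\iota$.

**Step 4: functions of $y$ make the pieces orthogonal.** This is the cutting argument of Section 3, now successful.

**Lemma 9.** $\sigma(\Delta)=0$.

*Proof.* For Borel $C\subseteq X$ let $Q_C=\mathrm{diag}(1_{t_n^{-1}(C)})_n$ on $\tilde H$. On $E_{nm}(v)$ we have $t_n(\beta_v(x))=t_m(x)$, so (3) gives
$$1_{t_n^{-1}(C)}\,\pi(v)1_{E_{nm}(v)}=\pi(v)1_{E_{nm}(v)}\,1_{t_m^{-1}(C)} .$$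
Hence $Q_C$ commutes with every $\sigma(v)$, thus with $\sigma(\mathcal B)$. Since $t_0=\mathrm{id}$, $Q_CP=PQ_C=\iota(1_C)P$.

Let $b\in\Delta=\bigcap_x\mathcal BJ_x$ and $\varepsilon>0$. For each $x$ write $b=ca$ with $a\in J_x$. Then $|a|\le\varepsilon/(\|c\|+1)$ on a neighborhood of $x$. For Borel $C$ in this neighborhood, (7) gives $\|\sigma(b)\iota(1_C)\|=\|\sigma(c)\iota(\pi(a)1_C)\|\le\varepsilon$. By compactness there is a finite Borel partition $X=\bigsqcup_jC_j$ with $\|\sigma(b)\iota(1_{C_j})\|\le\varepsilon$ for all $j$. The $Q_{C_j}$ are orthogonal projections with sum $1$, and $Q_CP=Q_CPQ_C=\iota(1_C)PQ_C$. So for $F\in\tilde H$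
$$\|\sigma(b)PF\|^2=\sum_j\|Q_{C_j}\sigma(b)PF\|^2=\sum_j\|\sigma(b)\,\iota(1_{C_j})PQ_{C_j}F\|^2\le\varepsilon^2\sum_j\|Q_{C_j}F\|^2=\varepsilon^2\|F\|^2 .$$
So $\sigma(b)P=0$. As $\Delta$ is an ideal, also $\sigma(b)\sigma(c)P=\sigma(bc)P=0$ for all $c\in\mathcal B$.

It remains to see that the vectors in $\sigma(\mathcal B)P\tilde H$ span a dense subspace. We have $E_{0n}(v_n)=Y_n$, so by (6) $E_{n0}(v_n^*)=\beta_{v_n}(Y_n)$, and by (5) $E_{n'0}(v_n^*)$ is disjoint from it for $n'\ne n$. So for $h=1_{\beta_{v_n}(Y_n)}h'\in H=P\tilde H$ the vector $\sigma(v_n^*)h$ has only an $n$-th component, equal to $\pi(v_n)^*1_{\beta_{v_n}(Y_n)}h'=1_{Y_n}\pi(v_n)^*h'$. These vectors are dense in $1_{Y_n}H$, because $\pi(v_n)^*H$ is dense in $1_{\mathrm{dom}\,v_n}H$ and $Y_n\subseteq\mathrm{dom}\,v_n$. $\square$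

In the torus example of Section 2, Lemma 9 shows $\sigma(\mathbb K)=0$ for every choice of $\pi$; so there $\sigma$ is not faithful. What follows must use nuclearity.

**Step 5: injectivity.** This is the only place where nuclearity enters. By Lemma 9, $\sigma$ factors through $\mathcal B/\Delta$. A representation of a C\*-algebra extends to a normal homomorphism of its bidual onto the generated von Neumann algebra, and its kernel is a direct summand. So $\sigma(\mathcal B)''$ is isomorphic to a direct summand of the injective algebra $(\mathcal B/\Delta)^{**}$, hence injective. Let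
$$\Phi:B(\tilde H)\to\sigma(\mathcal B)''$$
be a norm-one projection. It is a unital c.p. $\sigma(\mathcal B)''$-bimodule map.

## 8. The isotropy algebra and an equivariant mean

We now convert $\Phi$ into a mean on bounded functions of pairs, with values in functions of $x$. Its values will lie in an algebra slightly larger than $\mathcal D$, because of isotropy.

For $v\in\mathcal V$ let $\nu_v=\pi(v)1_{\mathrm{Fix}\,v}$. By (2), and since $f\circ\beta_v=f$ on $\mathrm{Fix}\,v$, $\nu_v\in\mathcal D'$. Let $\mathcal N\subseteq\mathcal D'$ be the von Neumann algebra generated by $\mathcal D$ and all $\nu_v$, $v\in\mathcal V$, and let $\mathcal Z=\mathcal N\cap\mathcal N'$. Since $\mathcal D\subseteq\mathcal N\subseteq\mathcal D'$, $\mathcal D\subseteq\mathcal Z$. For $C[0,1]$ over the circle, $\mathrm{Fix}\,v=\mathrm{dom}\,v$, $\nu_v=\pi(v)$, and $\mathcal N=\mathcal Z=\pi(\mathcal B)''$. For $(M_2,D_2)$ in its representation on $\mathbb C^2$, $\mathcal N=\mathcal Z=\mathcal D=D_2$.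

**Step 1: $\mathcal N$ acts diagonally inside $\sigma(\mathcal B)''$.** We claim
$$\iota(\mathcal N)\subseteq\sigma(\mathcal B)''.\tag{8}$$
If $x\in E_{nm}(v)\cap\mathrm{Fix}\,v$, then $x\in Y_n\cap Y_m$ and $t_n(x)=t_m(x)$, so $n=m$ by (4); and $E_{nn}(v)\cap\mathrm{Fix}\,v=Y_n\cap\mathrm{Fix}\,v$. Hence $\iota(\nu_v)=\sigma(v)\,\iota(1_{\mathrm{Fix}\,v})\in\sigma(\mathcal B)''$ by (7). As $\iota$ is a normal $*$-homomorphism and $\iota(\mathcal D)\subseteq\sigma(\mathcal B)''$, (8) follows.

**Step 2: compression to the diagonal is the replacement for an expectation.** We claim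
$$P\,\sigma(\mathcal B)''P\subseteq\mathcal N.\tag{9}$$
Indeed $E_{00}(v)=\mathrm{Fix}\,v$, so $P\sigma(v)P=\nu_v$; pass to linear combinations and weak limits.

**Step 3: this compression is equivariant.** For $v,w\in\mathcal V$, $\pi(v)\nu_w\pi(v)^*=\nu_{vwv^*}$. By (3), $1_{\mathrm{Fix}\,w}\pi(v^*)=\pi(v^*)1_{\beta_v(\mathrm{Fix}\,w\cap\mathrm{dom}\,v)}$, so we need $\mathrm{Fix}(vwv^*)=\beta_v(\mathrm{Fix}\,w\cap\mathrm{dom}\,v)$. A point of $\mathrm{dom}(vwv^*)$ is $y=\beta_v(x)$ with $x\in\mathrm{dom}\,v\cap\mathrm{dom}\,w$ and $\beta_w(x)\in\mathrm{dom}\,v$. It is fixed if and only if $\beta_v\beta_w(x)=\beta_v(x)$, that is, $\beta_w(x)=x$. Conversely, each $x\in\mathrm{Fix}\,w\cap\mathrm{dom}\,v$ gives such a point. So the formula holds. For $T=\sigma(w)$ it reads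
$$P\sigma(v)\,T\,\sigma(v)^*P=\pi(v)\,(PTP)\,\pi(v)^*,\tag{10}$$
and by linearity and weak continuity (10) holds for all $T\in\sigma(\mathcal B)''$.

**Step 4: normalizers act on $\mathcal Z$.** Put $\alpha_v(T)=u_vTu_v^*$ for $T\in\mathcal D'$. Since $u_v^*u_v=1_{\mathrm{dom}\,v}\in\mathcal D$ commutes with $T$, $\alpha_v$ is a normal $*$-homomorphism on $\mathcal D'$, and $\alpha_v(1_{\mathrm{dom}\,v}T)=\alpha_v(T)$. We claim that it restricts to a $*$-isomorphism
$$\alpha_v:\mathcal Z1_{\mathrm{dom}\,v}\to\mathcal Z1_{\mathrm{ran}\,v}\quad\text{with inverse }\alpha_{v^*}.\tag{11}$$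
First, $\alpha_v(\pi(f))=\pi(f\circ\beta_{v^*})$, by the formula $u_w^*\pi(f)u_w=\pi(f\circ\beta_w)$ of Section 6 applied to $w=v^*$. So $\alpha_v(\mathcal D)\subseteq\mathcal D$ by normality. Next, $|\pi(v)|\in\mathcal D$ commutes with $\nu_w$, so
$$\nu_{vwv^*}=u_v|\pi(v)|\,\nu_w\,|\pi(v)|u_v^*=\alpha_v(\nu_w)\,\alpha_v(\pi(v^*v))=\alpha_v(\nu_w)\,\pi(vv^*).$$
Multiply by $\pi\big((vv^*)^{-1}1_{\{vv^*>1/j\}}\big)\in\mathcal D$ and let $j\to\infty$: this gives $\alpha_v(\nu_w)=\alpha_v(\nu_w)1_{\mathrm{ran}\,v}\in\mathcal N$. As $\alpha_v$ is a normal $*$-homomorphism, $\alpha_v(\mathcal N)\subseteq\mathcal N1_{\mathrm{ran}\,v}$. The same holds for $v^*$, and $\alpha_{v^*}\alpha_v(T)=1_{\mathrm{dom}\,v}T1_{\mathrm{dom}\,v}=T$ for $T\in\mathcal N1_{\mathrm{dom}\,v}$. So $\alpha_v:\mathcal N1_{\mathrm{dom}\,v}\to\mathcal N1_{\mathrm{ran}\,v}$ is an isomorphism and carries center onto center. The centers are $\mathcal Z1_{\mathrm{dom}\,v}$ and $\mathcal Z1_{\mathrm{ran}\,v}$, because the two projections lie in $\mathcal Z$.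

**Step 5: the polar part of $\sigma(v)$.** Put $\hat u_v=[u_v1_{E_{nm}(v)}]_{n,m}$, bounded by the estimate used for $\sigma(v)$. Since the $E_{nm}(v)$ are disjoint in $m$ for fixed $n$, and by (5),
$$(\hat u_v^*\hat u_v)_{mm'}=\sum_n1_{E_{nm}(v)\cap E_{nm'}(v)}=\begin{cases}1_{\mathrm{dom}\,v\cap Y_m}&m=m'\\0&m\neq m'.\end{cases}$$
So $\hat u_v^*\hat u_v=\iota(1_{\mathrm{dom}\,v})$. By (3) and (6), $\hat u_v^*=\hat u_{v^*}$, hence $\hat u_v\hat u_v^*=\iota(1_{\mathrm{ran}\,v})$. Also
$$\sigma(v)=\hat u_v\,\iota(|\pi(v)|)=\iota(|\pi(v^*)|)\,\hat u_v.\tag{12}$$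
Since $\iota(|\pi(v)|)$ is positive with support $\iota(1_{\mathrm{dom}\,v})=\hat u_v^*\hat u_v$, (12) is the polar decomposition of $\sigma(v)$. So $\hat u_v\in\sigma(\mathcal B)''$.

**Step 6: functions on pairs.** Let $\mathcal W=\bigoplus_n^{\ell^\infty}\mathcal Z1_{Y_n}$ act diagonally on $\tilde H$. It is an abelian von Neumann algebra that contains $\iota(\mathcal Z)$ and commutes with $\iota(\mathcal N)$. For $f=(f_n)\in\mathcal W$ the $(n,n')$ entry of $\hat u_vf\hat u_v^*$ is $\sum_mu_v1_{E_{nm}(v)\cap E_{n'm}(v)}f_mu_v^*$, which vanishes for $n\ne n'$ by (5). So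
$$\hat\alpha_v(f):=\hat u_vf\hat u_v^*\in\mathcal W,\qquad \hat\alpha_v(f)_n=\sum_m\alpha_v\big(1_{E_{nm}(v)}f_m\big),\tag{13}$$
where the summands are supported in the disjoint sets $\beta_v(E_{nm}(v))\subseteq Y_n$. As $\hat u_v^*\hat u_v\in\mathcal W$ and $\mathcal W$ is abelian, $\hat\alpha_v$ is a normal $*$-homomorphism of $\mathcal W$, and
$$\hat\alpha_v\hat\alpha_{v^*}(f)=\iota(1_{\mathrm{ran}\,v})f.\tag{14}$$

**Step 7: the mean.** Everything is in place to compress $\Phi$.

**Lemma 10.** $M(f):=P\Phi(f)P$ defines a unital positive map $M:\mathcal W\to\mathcal Z$ with $M(\iota(z)f)=zM(f)$ for $z\in\mathcal Z$ and $M(\hat\alpha_v(f))=\alpha_v(M(f))$ for $v\in\mathcal V$.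

*Proof.* Unitality and positivity are clear, and $M(f)\in\mathcal N$ by (9). For $T\in\mathcal N$, $\iota(T)\in\sigma(\mathcal B)''$ commutes with $f$, so $\iota(T)\Phi(f)=\Phi(\iota(T)f)=\Phi(f\iota(T))=\Phi(f)\iota(T)$. Compressing by $P$ gives $TM(f)=M(f)T$. So $M(f)\in\mathcal Z$. For $z\in\mathcal Z$, $\iota(z)\in\sigma(\mathcal B)''$, so $M(\iota(z)f)=P\iota(z)\Phi(f)P=zM(f)$.

For equivariance put $T=\Phi(f)$. As $\hat u_v\in\sigma(\mathcal B)''$, $\Phi(\hat\alpha_v(f))=\hat u_vT\hat u_v^*$. Insert $\sigma(v)=\iota(|\pi(v^*)|)\hat u_v$ and $\pi(v)=|\pi(v^*)|u_v$ into (10):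
$$|\pi(v^*)|\,\big(P\hat u_vT\hat u_v^*P-u_v(PTP)u_v^*\big)\,|\pi(v^*)|=0 .$$
The operator in brackets is supported on both sides by $1_{\mathrm{ran}\,v}$, and $|\pi(v^*)|$ is injective with dense range on $1_{\mathrm{ran}\,v}H$. So the bracket vanishes, that is, $M(\hat\alpha_v(f))=\alpha_v(M(f))$. $\square$

## 9. From the mean to almost invariant densities

The mean $M$ need not be normal. We approximate it by densities on orbits and then correct them by convexity, as one passes from invariant means to Følner-type functions for groups.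

Let $\omega$ be a faithful normal state on $\mathcal Z$; it exists since $H$ is separable. Identify $\mathcal Z=L^\infty(Z,\omega)$ with $1_{Y_n}=1_{Z_n}$, $Z_0=Z$. Let $\mathcal K$ be the convex set of $k=(k_n)\in\mathcal W$ with $k_n\ge0$ and $\sum_nk_n=1$. For $k\in\mathcal K$ put $M_k(f)=\sum_nk_nf_n$, a unital positive $\mathcal Z$-linear map $\mathcal W\to\mathcal Z$.

**Lemma 11.** $M$ lies in the point-$\sigma$-weak closure of $\{M_k:k\in\mathcal K\}$.

*Proof.* The set $\{M_k\}$ is convex. If the claim fails, Hahn–Banach gives $f^1,\dots,f^r\in\mathcal W$ and $h_1,\dots,h_r\in L^1(Z,\omega)$ with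
$$\mathrm{Re}\sum_j\omega(h_jM(f^j))>\sup_{k\in\mathcal K}\mathrm{Re}\sum_j\omega(h_jM_k(f^j)).$$
Since $\|M(f)\|,\|M_k(f)\|\le\|f\|$, we may perturb the $h_j$ in $L^1$ and assume them bounded. Put $g=\mathrm{Re}\sum_j\iota(h_j)f^j\in\mathcal W$. By $\mathcal Z$-linearity and positivity the inequality becomes $\omega(M(g))>\sup_k\omega(M_k(g))$. Let $G(z)=\sup\{g_n(z):z\in Z_n\}$, so $G\in\mathcal Z$. Since $g\le\iota(G)$, $M(g)\le M(\iota(G))=G$. On the other hand, for $\varepsilon>0$ let $n(z)$ be the least $n$ with $z\in Z_n$ and $g_n(z)>G(z)-\varepsilon$, and put $k_n=1_{\{n(z)=n\}}$. Then $k\in\mathcal K$ and $M_k(g)\ge G-\varepsilon$. So $\sup_k\omega(M_k(g))\ge\omega(G)\ge\omega(M(g))$, a contradiction. $\square$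

Let $\Omega(f)=\omega(\sum_nf_n)$ for $f\in\mathcal W_+$. This is the $\sigma$-finite measure $\bigsqcup_n\omega|_{Z_n}$ on $\bigsqcup_nZ_n$, so $L^1(\mathcal W,\Omega)^*=\mathcal W$. For $k\in\mathcal K$ and $v\in\mathcal V$ put
$$d_v(k)=\hat\alpha_v(k)-\iota(1_{\mathrm{ran}\,v})k .$$
We need to know how $\hat\alpha_v$ interacts with summation over an orbit:
$$\sum_n\hat\alpha_v(g)_n=\alpha_v\Big(\sum_mg_m\Big)\quad\text{for }g=k'f',\ k'\in\mathcal K,\ f'\in\mathcal W.\tag{15}$$
By linearity assume $f'\ge0$. Then all terms are positive with bounded sums, so sums may be rearranged and the normal map $\alpha_v$ may be applied termwise. By (13) and (5),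
$$\sum_n\sum_m\alpha_v(1_{E_{nm}(v)}g_m)=\sum_m\alpha_v(1_{\mathrm{dom}\,v}g_m)=\sum_m\alpha_v(g_m)=\alpha_v\Big(\sum_mg_m\Big).$$
In particular $\Omega(\hat\alpha_v(k))=\omega(\alpha_v(1))=\omega(1_{\mathrm{ran}\,v})$, so $d_v(k)\in L^1(\mathcal W,\Omega)$.

**Lemma 12.** There is a sequence $k^{(i)}\in\mathcal K$ with $\|d_v(k^{(i)})\|_{L^1(\Omega)}\to0$ for every $v\in\mathcal V$.

*Proof.* By Lemma 11 take a net $k_\lambda\in\mathcal K$ with $M_{k_\lambda}\to M$ point-$\sigma$-weakly. Let $f\in\mathcal W$. By (14), $\hat\alpha_v(k)f=\hat\alpha_v(k)\,\iota(1_{\mathrm{ran}\,v})f=\hat\alpha_v(k\,\hat\alpha_{v^*}(f))$. So (15), normality of $\omega\circ\alpha_v$ and then Lemma 10 with (14) give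
$$\Omega(\hat\alpha_v(k_\lambda)f)=\omega\big(\alpha_v(M_{k_\lambda}(\hat\alpha_{v^*}(f)))\big)\to\omega\big(\alpha_v(M(\hat\alpha_{v^*}(f)))\big)=\omega\big(M(\iota(1_{\mathrm{ran}\,v})f)\big)=\omega(1_{\mathrm{ran}\,v}M(f)).$$
Also $\Omega(\iota(1_{\mathrm{ran}\,v})k_\lambda f)=\omega(1_{\mathrm{ran}\,v}M_{k_\lambda}(f))\to\omega(1_{\mathrm{ran}\,v}M(f))$. So $d_v(k_\lambda)\to0$ weakly in $L^1(\mathcal W,\Omega)$ for all $v\in\mathcal V$.

For $w_1,\dots,w_r\in\mathcal V$ the map $k\mapsto(d_{w_1}(k),\dots,d_{w_r}(k))$ is affine on the convex set $\mathcal K$. Its range in $L^1(\mathcal W,\Omega)^r$ is convex and has $0$ in its weak closure, so by Mazur's theorem $0$ is in its norm closure. Choose $k^{(i)}$ with $\|d_{v_l}(k^{(i)})\|_1<1/i$ for $l\le i$. $\square$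

## 10. Almost invariant isometries and the end of the proof of Theorem 1

We repeat the Følner computation of Section 3 with $k=k^{(i)}$. Define $V_i:H\to\tilde H$ by $V_ih=(k_n^{1/2}h)_n$. This is an isometry since $\sum_nk_n=1$, and $V_i^*F=\sum_nk_n^{1/2}F_n$.

**Step 1: compressing $\sigma(v)$ returns $\pi(v)$ up to a coefficient.** Let $v\in\mathcal V$. An element $z\in\mathcal Z\subseteq\mathcal D'$ commutes with $|\pi(v)|$, so $\pi(v)z=u_vz|\pi(v)|=\alpha_v(z)\pi(v)$. The supports $\alpha_v(1_{E_{nm}(v)})=1_{\beta_v(E_{nm}(v))}$ are disjoint in $m$, so square roots may be taken term by term in (13):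
$$(\sigma(v)V_ih)_n=\sum_m\pi(v)1_{E_{nm}(v)}k_m^{1/2}h=\sum_m\alpha_v\big(1_{E_{nm}(v)}k_m^{1/2}\big)\pi(v)h=\big(\hat\alpha_v(k)_n\big)^{1/2}\pi(v)h .$$
Hence
$$V_i^*\sigma(v)V_i=c_i\,\pi(v),\qquad c_i=\sum_nk_n^{1/2}\big(\hat\alpha_v(k)_n\big)^{1/2}\in\mathcal Z .$$

**Step 2: the coefficient tends to $1_{\mathrm{ran}\,v}$.** Put $a_n=1_{\mathrm{ran}\,v}k_n$ and $b_n=\hat\alpha_v(k)_n\le1_{\mathrm{ran}\,v}$. Then $\sum_na_n=1_{\mathrm{ran}\,v}$, by (15) $\sum_nb_n=\alpha_v(1)=1_{\mathrm{ran}\,v}$, and $c_i=\sum_na_n^{1/2}b_n^{1/2}$. Since $(\sqrt a-\sqrt b)^2\le|\sqrt a-\sqrt b|(\sqrt a+\sqrt b)=|a-b|$,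
$$0\le1_{\mathrm{ran}\,v}-c_i=\tfrac12\sum_n\big(a_n^{1/2}-b_n^{1/2}\big)^2\le\tfrac12\sum_n|a_n-b_n| .$$
So $\omega(1_{\mathrm{ran}\,v}-c_i)\le\frac12\|d_v(k^{(i)})\|_1\to0$. As $\omega$ is faithful and normal and $0\le c_i\le1$, the sequence $1_{\mathrm{ran}\,v}-c_i$ is bounded in $L^\infty(Z,\omega)$ and tends to $0$ in $L^1(Z,\omega)$. So $c_i\to1_{\mathrm{ran}\,v}$ $\sigma$-weakly.

**Step 3: $\sigma$ is faithful.** By Step 2, $V_i^*\sigma(v)V_i\to1_{\mathrm{ran}\,v}\pi(v)=\pi(v)$ weakly for each $v\in\mathcal V$. By linearity, density of $\mathrm{span}\,\mathcal V$ and contractivity, $V_i^*\sigma(b)V_i\to\pi(b)$ weakly for all $b\in\mathcal B$. Therefore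
$$\|b\|=\|\pi(b)\|\le\|\sigma(b)\|\qquad(b\in\mathcal B).$$
By Lemma 9, $\sigma(\Delta)=0$. Hence $\Delta=\{0\}$. With Lemma 7 this proves Theorem 1. $\blacksquare$

## 11. Ideals of nuclear $\mathcal B$ are detected on eigenvectors of $\mathcal A$

We prove Corollary 2 by applying Theorem 1 to quotients. If $I=\mathcal B$, both statements are trivial, the empty intersection in (b) being $\mathcal B$. So let $I\ne\mathcal B$ and $q:\mathcal B\to\mathcal B/I$.

**Part (a).** The inclusion $(\mathcal B/I,q(\mathcal A))$ is regular, since $q$ maps normalizers to normalizers; $q(\mathcal A)$ is abelian and $\mathcal B/I$ is nuclear. The spectrum of $q(\mathcal A)\cong\mathcal A/(I\cap\mathcal A)$ is the closed set $F\subseteq X$ on which $I\cap\mathcal A$ vanishes. For $x\in F$ the ideal of $q(\mathcal A)$ at $x$ is $q(J_x)$. By Cohen–Hewitt, $q(J_x)q(\mathcal B)=q(J_x\mathcal B)$ is closed, and $q^{-1}(q(J_x\mathcal B))=I+J_x\mathcal B$. For $x\notin F$ we have $J_x+(I\cap\mathcal A)=\mathcal A\ni1$, so $I+J_x\mathcal B=\mathcal B$.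 Theorem 1 for $\mathcal B/I$ says $\bigcap_{x\in F}q(J_x\mathcal B)=\{0\}$. Taking preimages, $\bigcap_{x\in X}(I+J_x\mathcal B)=I$.

**Part (b).** Irreducible representations of $\mathcal B$ that annihilate $I$ are those of $\mathcal B/I$, and diagonalizability of $\mathcal A$ means that of $q(\mathcal A)$. So, passing to $\mathcal B/I$, we may assume $I=\{0\}$; then $\Delta=\{0\}$ by Theorem 1. Let $0\neq b\in\mathcal B$. We look for an irreducible representation $\rho$ with $\mathcal A$ diagonalizable and $\rho(b)\ne0$.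

There is $x$ with $b\notin J_x\mathcal B$, that is, $b^*\notin\mathcal BJ_x$. A closed left ideal is the intersection of the left kernels of the pure states whose left kernels contain it (Pedersen, *C\*-algebras and their automorphism groups*, §3.13). So there is a pure state $\varphi$ with $\varphi(c^*c)=0$ for $c\in\mathcal BJ_x$ and $\varphi(bb^*)\ne0$. Let $(\rho,\xi)$ be its irreducible GNS representation. Then $\rho(J_x)\xi=0$, so $\rho(a)\xi=a(x)\xi$ and $\varphi(a)=a(x)$ for $a\in\mathcal A$.

Let $v$ be a normalizer. If $x\notin\mathrm{dom}\,v$, then $\|\rho(v)\xi\|^2=(v^*v)(x)=0$. Otherwise put $y=\beta_v(x)$; by (1), which needs no separability, $\|\rho(a-a(y))\rho(v)\xi\|^2=(v^*|a-a(y)|^2v)(x)=0$. So $\rho(v)\xi$ is zero or a joint eigenvector of $\mathcal A$. By regularity and cyclicity of $\xi$, $H_\rho$ is the closed span of such eigenvectors. Finally $\|\rho(b^*)\xi\|^2=\varphi(bb^*)\neq0$, so $\rho(b)\ne0$. $\square$
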